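# Domains that stay domains: perturbing a regular element of a complete local ring

## 1. The perturbation theorem

All rings are commutative and noetherian. A local ring is written $(R,\mathfrak m)$ or $(R,\mathfrak m,k)$, where $k=R/\mathfrak m$, and a regular element is a nonzerodivisor. For $a_1,\dots,a_c\in\mathfrak m$ put $I=(a_1,\dots,a_c)$, and for $\delta=(\delta_1,\dots,\delta_c)$ put
$$I_\delta=(a_1+\delta_1,\dots,a_c+\delta_c).$$

**Theorem 1.** Let $(R,\mathfrak m)$ be a complete local Cohen–Macaulay ring (for example a complete local complete intersection) and let $a_1,\dots,a_c\in\mathfrak m$ be a regular sequence with $R/I$ a domain. Then there is $N\ge 1$ such that $R/I_\delta$ is a domain for all $\delta_1,\dots,\delta_c\in\mathfrak m^N$.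

**Theorem 2.** Let $(R,\mathfrak m)$ be any complete local ring and $a\in\mathfrak m$ a regular element with $R/(a)$ a domain. Then there is $N\ge 1$ such that $R/(a+\delta)$ is a domain for all $\delta\in\mathfrak m^N$.

**Theorem 3.**
(i) Let $(R,\mathfrak m)$ be a local ring and $a\in\mathfrak m$ a regular element with $a\widehat R$ prime. Then there is $N$ such that $(a+\delta)\widehat R$ is prime, and hence $R/(a+\delta)$ is a domain, for all $\delta\in\mathfrak m^N$.
(ii) If $R$ is excellent and Henselian, $a\in\mathfrak m$ is regular and $R/(a)$ is a domain, then $a\widehat R$ is prime, so (i) applies.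
(iii) If $R$ is a regular local ring (not necessarily complete) and $0\ne a\in\mathfrak m$, then an $N$ with $R/(a+\delta)$ a domain for all $\delta\in\mathfrak m^N$ exists if and only if $a\widehat R$ is prime.

The theorem answers a question from Hong Duc Nguyen, Hop D. Nguyen, Pham Hung Quy, "On the perturbations of Noetherian local domains", arXiv:2411.19011 (2024). Let $R$ be a complete local complete intersection and $a\in\mathfrak m$ a regular element such that $R/(a)$ is a domain. Must $R/(a+\delta)$ be a domain for all $\delta$ in some power $\mathfrak m^N$? By Theorem 1 with $c=1$ the answer is yes.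

## 2. Closeness, regularity and completeness

**What is uniform.** The number $N$ depends on $R$ and $a$ but not on $\delta$. If some $N$ works, every larger one works. In words: the set of $a$ for which $(a)$ is prime contains a whole $\mathfrak m$-adic ball around each of its regular members.

**Complete intersections.** A local ring $R$ is a complete intersection if $\widehat R\cong Q/(x_1,\dots,x_c)$ with $Q$ regular local and $x_1,\dots,x_c$ a $Q$-regular sequence in the maximal ideal. If $R$ is complete, then $R$ itself is such a quotient, so it is Cohen–Macaulay: every system of parameters is a regular sequence. Our running example is $k[\![x,y,z]\!]/(xy-z^2)$. The proof uses the complete intersection hypothesis only through Cohen–Macaulayness, and for a single element Theorem 2 does without it.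

**Regularity of $a$ cannot be dropped.** Let $R=k[\![x,y]\!]/(xy)$ and $a=x$. Then $R/(a)=k[\![y]\!]$ is a domain. Take $\delta=y^n\in\mathfrak m^n$. In $R/(x+y^n)$ we have $x=-y^n$, and $xy=0$ becomes $y^{n+1}=0$, so the ring is $k[\![y]\!]/(y^{n+1})$. This is not a domain for any $n\ge1$.

**Completeness matters through $a\widehat R$.** Let $\operatorname{char}k\neq2$, $R=k[x,y]_{(x,y)}$ and $a=y^2-x^2(1+x)$. Since $x^2(1+x)$ is not a square in $k(x)$, $R/(a)$ is a domain. In $\widehat R=k[\![x,y]\!]$, however, $a=(y-x\sqrt{1+x})(y+x\sqrt{1+x})$. Replace $\sqrt{1+x}$ by its Taylor polynomial $s_n$ of degree $n$. The product $(y-xs_n)(y+xs_n)$ lies in $R$, is congruent to $a$ modulo $\mathfrak m^{n}$, and is reducible. So no $N$ works, as Theorem 3(iii) predicts.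

**Excellent and Henselian.** We use only these textbook facts. Quotients and finite algebras of excellent rings are excellent. An excellent domain has finite normalization. The completion of an excellent normal local ring is normal. A quotient of a Henselian local ring is Henselian, and a finite algebra over a Henselian local ring is a product of local rings. Complete local rings are excellent; in particular they are universally catenary and Nagata, that is, if $T$ is a complete local domain, every domain finitely generated over $T$ has finite integral closure in its fraction field.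

## 3. The plane cusp by hand

Let $R=k[\![x,y]\!]$ and $a=y^2-x^3$. I claim that $N=4$ works in every characteristic.

Let $\delta\in\mathfrak m^4$ and suppose $a+\delta=gh$ with $g,h\in\mathfrak m$. The initial form of $a+\delta$ is $y^2$, so $g$ and $h$ have order $1$ and their initial forms are scalar multiples of $y$. Therefore $g(x,0)$ and $h(x,0)$ lie in $(x^2)$, and $(a+\delta)(x,0)\in(x^4)$. But $(a+\delta)(x,0)=-x^3+\delta(x,0)$ with $\delta(x,0)\in(x^4)$, a contradiction. As $R$ is factorial, $a+\delta$ is prime. The bound is sharp: $\delta=x^3\in\mathfrak m^3$ gives $y^2$.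

The same example can be read through a projection, which is how the general proof will go. Let $A=k[\![x]\!]$ and $\chi=Z^2-x^3\in A[Z]$, the minimal polynomial of $y$ over $A$ in $R/(a)$. For $s\in A$ the value $\chi(s)=s^2-x^3$ has order $\min(2\operatorname{ord}s,3)\le3$, because $2\operatorname{ord}s\ne3$. So $\chi$ is not just without a root in $A$: it is uniformly far from having one, with $\chi(s)\notin(x^4)$ for every $s$. If a perturbed ring had a component that is a copy of $A$, then $y$ would be some $s\in A$ on it and $\chi(s)$ would be tiny there.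

## 4. Limits of factorizations, and rings without unique factorization

The first thing to try in general is a limit argument. It uses a strong theorem that we shall need anyway.

**(SAP) Strong approximation** (Pfister–Popescu, Invent. Math. 30 (1975)). If $A$ is a complete local ring and a finite system of polynomial equations over $A$ has, for every $l$, a solution modulo $\mathfrak m_A^l$, then it has a solution in $A$.

If the residue field is finite, $A$ is compact and this follows by passing to convergent subsequences. In general it is a deep statement.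

**The regular case.** Let $R$ be complete and regular, hence factorial, and let $a\in\mathfrak m$ be regular with $(a)$ prime. Suppose that for every $n$ there is $\delta_n\in\mathfrak m^n$ with $R/(a+\delta_n)$ not a domain. For large $n$ the element $a+\delta_n$ is nonzero, lies in $\mathfrak m$ and is not prime, so by factoriality $a+\delta_n=b_nc_n$ with $b_n,c_n\in\mathfrak m$. Write $\mathfrak m=(m_1,\dots,m_s)$. The equation
$$\Bigl(\sum m_iY_i\Bigr)\Bigl(\sum m_iZ_i\Bigr)=a$$
is solvable modulo $\mathfrak m^n$ for all $n$. By (SAP) it is solvable in $R$, so $a=bc$ with $b,c\in\mathfrak m$. As $(a)$ is prime, one of them, say $b$, is $a\beta$; then $a=a\beta c$, so $1=\beta c\in\mathfrak m$, a contradiction. This settles complete regular rings.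

**Where it stops.** The argument needs a non-prime element to factor. In $R=k[\![x,y,z]\!]/(xy-z^2)$ the element $z$ is not in $\mathfrak m^2$, so it is not a product of two nonunits, yet $R/(z)=k[\![x,y]\!]/(xy)$ is not a domain. In such a ring, failure of primality of $(a+\delta_n)$ is witnessed only by $b_nc_n\in(a+\delta_n)$ with $b_n,c_n\notin(a+\delta_n)$. The first condition is an equation and survives a limit. The conditions $b_n,c_n\notin(a+\delta_n)$ are not equations: nothing prevents $b_n$ from coming closer and closer to $(a)$, and then the limit says nothing.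

What we need is a witness of non-primality that is an equation with the nondegeneracy built in. Monic polynomials of bounded degree will do this, and the degree will be controlled by multiplicities.

## 5. Multiplicities count components

Let $B$ be a local ring, $L$ a finite module with $\dim L=d$ and $\mathfrak q$ an ideal with $L/\mathfrak qL$ of finite length. The multiplicity is
$$e(\mathfrak q;L)=\lim_{n\to\infty}\frac{d!}{n^d}\,\ell(L/\mathfrak q^nL),$$
a positive integer; for $d=0$ it is $\ell(L)$. Two textbook facts:

**(F1)** If $\mathfrak q$ is primary to the maximal ideal of $B$ and $\dim L=\dim B=d$, then $e(\mathfrak q;L)=\sum_P\ell(L_P)\,e(\mathfrak q;B/P)$ over the primes $P$ with $\dim B/P=d$. If $B$ is a domain, this reads $e(\mathfrak q;L)=\operatorname{rank}(L)\,e(\mathfrak q;B)$.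

**(F2)** If $B$ is Cohen–Macaulay and $\mathfrak q$ is generated by a system of parameters, then $e(\mathfrak q;B)=\ell(B/\mathfrak q)$. In particular $e(\mathfrak m_A;A)=1$ for $A$ regular.

**What counting gives and what it does not.** Choose $x_1,\dots,x_d$ whose images are a system of parameters of $D=R/I$, with $\mathfrak x=(x_1,\dots,x_d)$. If $\delta$ is small, then $I_\delta+\mathfrak x=I+\mathfrak x$, so in the Cohen–Macaulay case (F2) gives $e(\mathfrak x;R/I_\delta)=e(\mathfrak x;D)=:r$. By (F1), $r=\sum_P\ell(R_P/I_\delta R_P)\,e(\mathfrak x;R/P)$. For $r=1$ this is excellent, but for $r\ge2$ the total can split. For the cusp with $\mathfrak x=(x)$ we have $r=2$. The perturbation $y^2-x^4$ (where $\delta=x^3-x^4$, $\operatorname{char}k\ne2$) has two components of multiplicity $1$, and $y^2$ has one component counted twice; both have total $2$. So counting alone fails. The missing statement is that every component of the perturbed ring has multiplicity at least $r$.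

**A non-factorial example.** Let $R=k[\![x,y,z]\!]/(xy-z^2)$ and $a=y-x^2$, so $R/(a)=k[\![x,z]\!]/(z^2-x^3)$ is a domain. I claim $N=3$ works. Take $\mathfrak x=(x)$. Then $(a,x)=(x,y)$ and $R/(x,y)=k[z]/(z^2)$ has length $r=2$. Also $\mathfrak m^2\subset(x,y)$, as $z^2=xy$. Let $\delta\in\mathfrak m^3\subset\mathfrak m\,(x,y)$; by Nakayama $(a+\delta,x)=(x,y)$. So $a+\delta,x$ is a system of parameters of the two-dimensional Cohen–Macaulay ring $R$, and $R/(a+\delta)$ is Cohen–Macaulay of dimension $1$ with $e(x;R/(a+\delta))=2$.

Let $P$ be a minimal prime of $(a+\delta)$ and $T=R/P$. Then $\dim T=1$ and $e(x;T)=\ell(T/xT)\le2$. Suppose it is $1$. Then $\mathfrak m_T=xT$, so $T=k[\![x]\!]$. Let $z\mapsto s$ and $y\mapsto q$ in $T$. From $xq=s^2$ and $q=x^2-\delta$ we get $s^2-x^3=-x\delta\in(x^4)$, which Section 3 excludes. So $e(x;T)=2$ for every $P$. By (F1) there is one $P$ and $R_P/(a+\delta)R_P$ is a field. As $R/(a+\delta)$ has no embedded primes, it is a domain. Here too the bound is sharp: $\delta=x^2$ gives $R/(y)=k[\![x,z]\!]/(z^2)$.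

The general proof has the same shape. The missing statement becomes the following.

**Key Proposition.** Let $(R,\mathfrak m,k)$ be complete local and $I=(a_1,\dots,a_c)\subset\mathfrak m$ such that $D=R/I$ is a domain; put $d=\dim D$. There are $x_1,\dots,x_d\in\mathfrak m$ whose images form a system of parameters of $D$, and an integer $N\ge1$, such that with $\mathfrak x=(x_1,\dots,x_d)R$ and $r=e(\mathfrak x;D)$ the following holds for all $\delta_1,\dots,\delta_c\in\mathfrak m^N$:

* (a) $I_\delta+\mathfrak x=I+\mathfrak x$;
* (b) every prime $P\supseteq I_\delta$ with $\dim R/P=d$ satisfies $e(\mathfrak x;R/P)\ge r$.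

No depth condition on $R$ and no regularity of the $a_i$ is assumed.

## 6. The three theorems from the Key Proposition

### 6.1 Theorem 1: the Cohen–Macaulay count

**Step 1. Equality of multiplicities.** Take $\mathfrak x,N,r$ from the Key Proposition and $\delta_i\in\mathfrak m^N$. Since $a_1,\dots,a_c$ is a regular sequence, $\dim R=c+d$. By (a), the $c+d$ elements $a_i+\delta_i,\,x_j$ generate the $\mathfrak m$-primary ideal $I+\mathfrak x$. They form a system of parameters of the Cohen–Macaulay ring $R$, hence a regular sequence. So $R/I_\delta$ is Cohen–Macaulay of dimension $d$ with system of parameters $x_1,\dots,x_d$, as is $R/I$. By (F2),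
$$e(\mathfrak x;R/I_\delta)=\ell(R/(I_\delta+\mathfrak x))=\ell(R/(I+\mathfrak x))=e(\mathfrak x;R/I)=r.$$

**Step 2. There is only one component and it is reduced.** By (F1),
$$r=\sum_P\ell(R_P/I_\delta R_P)\,e(\mathfrak x;R/P),$$
summed over the primes $P\supseteq I_\delta$ with $\dim R/P=d$. There is at least one, all lengths are $\ge1$, and each $e(\mathfrak x;R/P)\ge r$ by (b). So there is exactly one such $P$, and $\ell(R_P/I_\delta R_P)=1$, that is, $I_\delta R_P=PR_P$.

**Step 3. No embedded primes.** As $R/I_\delta$ is Cohen–Macaulay, every associated prime has dimension $d$, so $P$ is the only one and $I_\delta$ is $P$-primary. Hence $I_\delta=I_\delta R_P\cap R=PR_P\cap R=P$, and $R/I_\delta$ is a domain. $\blacksquare$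

### 6.2 Theorem 2: removing Cohen–Macaulayness

Steps 1 and 3 above used the Cohen–Macaulay property. For one element we replace both.

**Step 1. $R$ is a domain.** Suppose $b,c\ne0$ and $bc=0$. Since $\bigcap_n(a^n)=0$, we can write $b=a^ib'$ and $c=a^jc'$ with $b',c'\notin(a)$. Then $a^{i+j}b'c'=0$ and $a$ is regular, so $b'c'=0\in(a)$, contradicting that $(a)$ is prime.

**Step 2. Locate the primes that could be embedded.** Let $d=\dim R/(a)$; then $\dim R=d+1$. Let $\Sigma$ be the set of primes $\mathfrak q$ with $\operatorname{ht}\mathfrak q\ge2$ and $\operatorname{depth}R_{\mathfrak q}=1$. We show that $\Sigma$ is finite and that no member contains $a$.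

The normalization $\widetilde R$ is finite over $R$, so there is $0\neq b\in R$ with $b\widetilde R\subset R$. Let $\mathfrak q\in\Sigma$. If $b\notin\mathfrak q$, then $R_{\mathfrak q}=\widetilde R_{\mathfrak q}$ is normal of dimension $\ge2$, so it has depth $\ge2$, a contradiction. So $b\in\mathfrak q$, and $\operatorname{depth}R_{\mathfrak q}/bR_{\mathfrak q}=0$, that is, $\mathfrak q\in\operatorname{Ass}(R/bR)$, a finite set. If $a\in\mathfrak q\in\Sigma$, then $R_{\mathfrak q}/aR_{\mathfrak q}$ is a domain of dimension $\operatorname{ht}\mathfrak q-1\ge1$, so it has depth $\ge1$, and $\operatorname{depth}R_{\mathfrak q}\ge2$, a contradiction.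

**Step 3. Unmixedness of $(a+\delta)$.** By Krull's intersection theorem in $R$ and in the finitely many rings $R/\mathfrak q$, $\mathfrak q\in\Sigma$, there is $N_1$ with $a\notin\mathfrak m^{N_1}$ and $a\notin\mathfrak q+\mathfrak m^{N_1}$ for all $\mathfrak q\in\Sigma$. Let $\delta\in\mathfrak m^{N_1}$. Then $a+\delta\ne0$ and $a+\delta\notin\mathfrak q$ for all $\mathfrak q\in\Sigma$. If $\mathfrak q\in\operatorname{Ass}(R/(a+\delta))$, then $R_{\mathfrak q}/(a+\delta)$ has depth $0$, so $\operatorname{depth}R_{\mathfrak q}=1$; as $a+\delta\in\mathfrak q$, we have $\mathfrak q\notin\Sigma$, so $\operatorname{ht}\mathfrak q=1$. Since $R$ is a catenary local domain of dimension $d+1$, $\dim R/\mathfrak q=d$.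

**Step 4. Equality of multiplicities by Koszul homology.** Put $\chi(y_1,\dots,y_n;L)=\sum_i(-1)^i\ell(H_i(y_1,\dots,y_n;L))$. Serre's theorem says that this equals $e((y_1,\dots,y_n);L)$ if $y_1,\dots,y_n$ is a system of parameters for $L$. Choose $N\ge N_1$ also at least as large as in the Key Proposition for $I=(a)$, and let $\delta\in\mathfrak m^N$. By (a), $(\mathfrak x,a+\delta)=(\mathfrak x,a)$, an $\mathfrak m$-primary ideal generated by $d+1=\dim R$ elements in both presentations. Let $y=a$ or $y=a+\delta$, a nonzerodivisor. The Koszul complex of $y$ is a resolution of $R/yR$, so $H_i(x_1,\dots,x_d,y;R)\cong H_i(x_1,\dots,x_d;R/yR)$. Therefore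
$$e((\mathfrak x,y);R)=\chi(x_1,\dots,x_d,y;R)=\chi(x_1,\dots,x_d;R/yR)=e(\mathfrak x;R/yR).$$
The left side is the same for both choices of $y$, so $e(\mathfrak x;R/(a+\delta))=e(\mathfrak x;R/(a))=r$.

**Step 5. Conclusion.** As in Step 2 of 6.1, (F1) and (b) show that exactly one prime $P\supseteq(a+\delta)$ has $\dim R/P=d$, and $(a+\delta)R_P=PR_P$. By Step 3, $\operatorname{Ass}(R/(a+\delta))=\{P\}$. So $(a+\delta)$ is $P$-primary and equals $PR_P\cap R=P$. $\blacksquare$

### 6.3 Theorem 3: rings that are not complete

**Part (i).** By flatness, $a$ is regular in $\widehat R$. Theorem 2 for $\widehat R$ and $a$ gives $N$ such that $(a+\delta)\widehat R$ is prime for all $\delta\in\mathfrak m^N$. By faithful flatness $R/(a+\delta)$ embeds in $\widehat R/(a+\delta)\widehat R$, so it is a domain.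

**Part (ii).** $D=R/(a)$ is an excellent Henselian local domain. Its normalization $\widetilde D$ is a domain, finite over $D$. A finite $D$-algebra is a product of local rings, and a domain is not a nontrivial product, so $\widetilde D$ is local. It is excellent and normal, so its completion is a normal local ring, hence a domain. Since $\widetilde D$ is finite over $D$, this completion is $\widetilde D\otimes_D\widehat D$. By flatness, $D\subset\widetilde D$ gives $\widehat D\subset\widetilde D\otimes_D\widehat D$. So $\widehat D=\widehat R/a\widehat R$ is a domain.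

**Part (iii).** "If" is (i). Conversely, suppose that $a\widehat R$ is not prime. The ring $\widehat R$ is regular local, hence factorial, and $a$ is a nonzero nonunit, so $a=bc$ with $b,c\in\widehat{\mathfrak m}$. Let $N\ge1$ be any integer with $a\notin\mathfrak m^N$. Since $R/\mathfrak m^N=\widehat R/\widehat{\mathfrak m}^N$, there are $b',c'\in\mathfrak m$ with $b'\equiv b$ and $c'\equiv c$ modulo $\widehat{\mathfrak m}^N$. Then $\delta=b'c'-a\in\widehat{\mathfrak m}^N\cap R=\mathfrak m^N$, and $a+\delta=b'c'\ne0$ since $a\notin\mathfrak m^N$. If $b'\in(b'c')$, then $c'$ would be a unit because $R$ is a domain; likewise with $b',c'$ exchanged. So $b'$ and $c'$ are nonzero in $R/(b'c')$ with product $0$, and $R/(a+\delta)$ is not a domain. Hence no $N$ with $a\notin\mathfrak m^N$ has the required property. These are all sufficiently large $N$. If some $N$ had the property, every larger integer would too, so no $N$ has it. $\blacksquare$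

It remains to prove the Key Proposition.

## 7. Projecting $D$ onto a regular ring

If $d=0$, then $D$ is a field, $I=\mathfrak m$, $\mathfrak x=0$ and $r=1$. Take $N=2$: for $\delta_i\in\mathfrak m^2$ we have $I_\delta+\mathfrak m^2=\mathfrak m$, so $I_\delta=\mathfrak m$ by Nakayama, and (a), (b) hold. **From now on $d\ge1$.**

**Ingredients.** A coefficient field of a complete local ring is a subfield mapping isomorphically to the residue field; it exists if the ring contains a field. A Cohen ring of a field $k$ of characteristic $p>0$ is a complete discrete valuation ring $W$ with maximal ideal $pW$ and residue field $k$; for $k=\mathbb F_p$ it is $\mathbb Z_p$. We use: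

**(Coh)** (EGA $0_{IV}$, 19.8.6) If $W$ is a Cohen ring of a field $k$ of characteristic $p>0$, $R$ is a complete local ring and $J\subsetneq R$ an ideal, then every local homomorphism $W\to R/J$ lifts to a local homomorphism $W\to R$.

**(CG) Cohen–Gabber theorem** (*Travaux de Gabber*, Exp. IV, Th. 2.1.1; Kurano–Shimomoto, Tohoku Math. J. 2018). A complete local domain $D$ of characteristic $p>0$, residue field $k$ and dimension $d$ has a coefficient field $k\subset D$ and a system of parameters $\bar x_1,\dots,\bar x_d$ such that $\operatorname{Frac}D$ is finite separable over $\operatorname{Frac}k[\![\bar x_1,\dots,\bar x_d]\!]$.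

**(F3)** Let $C\to T$ be a local homomorphism of complete local rings with $T/\mathfrak m_CT$ finite over $C$. Then $T$ is finite over $C$. Indeed, lift generators of $T/\mathfrak m_CT$ to $t_1,\dots,t_n\in T$. For $t\in T$ one finds by successive approximation coefficients in $C$, corrected by elements of $\mathfrak m_C^j$ at stage $j$, so that $t-\sum c_it_i\in\bigcap_j\mathfrak m_C^jT\subset\bigcap_j\mathfrak m_T^j=0$.

**Step 1. The base ring, Case 1: $\operatorname{char}k=0$, or $\operatorname{char}k=p>0$ and $p\notin I$.** We want a regular ring $A$ mapping to $R$.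

If $\operatorname{char}k=0$, choose a coefficient field $k\subset R$ and $x_1,\dots,x_d\in\mathfrak m$ lifting a system of parameters of $D$. Let $A=k[\![X_1,\dots,X_d]\!]\to R$, $X_i\mapsto x_i$.

If $\operatorname{char}k=p$, then $p$ is a nonzero nonunit of the domain $D$, so it is part of a system of parameters. Put $x_1=p$ and choose $x_2,\dots,x_d\in\mathfrak m$ so that $p,x_2,\dots,x_d$ is a system of parameters on $D$. By (Coh) with $J=\mathfrak m$ there is $W\to R$ inducing the identity on residue fields. Let $A=W[\![X_2,\dots,X_d]\!]\to R$, $X_i\mapsto x_i$.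

In both situations $A$ is complete regular local of dimension $d$ with residue field $k$, and $\mathfrak m_AR=\mathfrak x$. The field $\operatorname{Frac}D$ has characteristic $0$: in the second situation primes other than $p$ are units in $D$ and $p\ne0$ in $D$.

**Step 2. The base ring, Case 2: $\operatorname{char}k=p>0$ and $p\in I$.** Now $D$ has characteristic $p$, but $R$ need not. Take a coefficient field $\sigma:k\to D$ and $\bar x_1,\dots,\bar x_d$ as in (CG), and lift $\bar x_i$ to $x_i\in\mathfrak m$. By (Coh) with $J=I$ lift $W\to k\xrightarrow{\sigma}D$ to $W\to R$. Let $C=W[\![X_1,\dots,X_d]\!]\to R$, $X_i\mapsto x_i$, and put $A=C/pC=k[\![X_1,\dots,X_d]\!]$. Since $p\in I$, the map $C\to D$ factors through $A$, and $\mathfrak m_AD=\mathfrak xD$. Note that $A$ acts on $D$ but in general not on $R$; only $C$ maps to $R$.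

**Step 3. $D$ is finite over $A$ of rank $r$.** Put $K=\operatorname{Frac}A$. In both cases $D/\mathfrak m_AD=D/\mathfrak xD$ has finite length and $A$, $D$ have the same residue field, so $D$ is finite over $A$ by (F3). The kernel of $A\to D$ is a prime with $\dim A/\ker=\dim D=d=\dim A$, so $A\to D$ is injective. $\operatorname{Frac}D/K$ is finite, and separable by characteristic $0$ or by (CG). Lengths over $A$ and over $D$ agree, so (F1) and (F2) give
$$r=e(\mathfrak x;D)=e(\mathfrak m_A;D)=\operatorname{rank}_A D=[\operatorname{Frac}D:K].$$

**Step 4. A primitive element.** This is the only use of separability. $\operatorname{Frac}D/K$ has a primitive element; multiplied by a suitable nonzero element of $A$ it lies in $D$ and stays primitive. Choose $z\in R$ with this image in $D$. Let $\chi\in A[Z]$ be the minimal polynomial over $K$ of the image of $z$. It is monic and irreducible over $K$ of degree $r$. Its coefficients lie in $A$ because $A$ is normal and $D$ is integral over $A$.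

For the cusp: $A=k[\![x]\!]$, $z=y$, $\chi=Z^2-x^3$, $r=2$.

## 8. A uniform lower bound for resultants

**(F4)** For monic $g,f\in C[Z]$ over a commutative ring $C$ there are $U,V\in C[Z]$ with $\operatorname{Res}(g,f)=Ug+Vf$. The resultant of monic polynomials commutes with base change. Over a field it vanishes if and only if $g,f$ have a common factor of positive degree.

For instance $\operatorname{Res}(\chi,Z-s)=\pm\chi(s)$. The next statement generalizes the observation $s^2-x^3\notin(x^4)$.

**Lemma 4.** If $r\ge2$, there is $M\ge1$ such that
$$\operatorname{Res}(\chi,f)\notin\mathfrak m_A^M\quad\text{for every monic } f\in A[Z]\text{ with }1\le\deg f<r. \tag{1}$$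

**Proof.** Fix $r'$ with $1\le r'<r$ and consider the polynomial
$$\operatorname{Res}(\chi,\,Z^{r'}+Y_1Z^{r'-1}+\dots+Y_{r'})\in A[Y_1,\dots,Y_{r'}].$$
A zero in $A^{r'}$ would be a monic $f$ of degree $r'$ having a common factor of positive degree with $\chi$ over $K$. But $\chi$ is irreducible of degree $r>r'$, so there is no zero. By (SAP) there is an $M$ for which there is no zero modulo $\mathfrak m_A^M$; then there is none modulo any higher power either. Take the maximum over the finitely many $r'$. $\blacksquare$

In Section 4 the limit lost the condition "$b_n\notin(a+\delta_n)$". Here the unknown is a monic polynomial of fixed degree, and nothing can degenerate.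

If $r=1$, put $M=1$.

## 9. The choice of $N$

**Step 1. Definition of $N$ and proof of (a).** Choose $h\ge1$ with $\mathfrak m^h\subset I+\mathfrak x$ and put $N=h(M+1)+1$. Let $\delta_i\in\mathfrak m^N$. Since $N\ge h+1$, we have $\delta_i\in\mathfrak m(I+\mathfrak x)$. So $I_\delta+\mathfrak x\subset I+\mathfrak x$ and $I_\delta+\mathfrak x+\mathfrak m(I+\mathfrak x)=I+\mathfrak x$. Nakayama gives (a).

**Step 2. Elements of $I$ are small on components.** If $r=1$, (b) is trivial, since multiplicities are positive. Let $r\ge2$, let $P\supseteq I_\delta$ be a prime with $\dim R/P=d$, and put $T=R/P$. By (a), $\mathfrak m^h\subset I_\delta+\mathfrak x$, so $\mathfrak m^hT\subset\mathfrak xT$ and $\mathfrak m^NT\subset\mathfrak x^{M+1}T\subset\mathfrak x^MT$. Consequently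
$$b\in I\ \Longrightarrow\ \text{the image of } b \text{ in } T \text{ lies in } \mathfrak x^MT, \tag{2}$$
because $b=\sum a_ib_i=\sum(a_i+\delta_i)b_i-\sum\delta_ib_i$, and the first sum is $0$ in $T$.

**Step 3. Finiteness of $T$.** The ideal $\mathfrak xT$ is $\mathfrak m_T$-primary and the residue field of $T$ is $k$. By (F3), $T$ is finite over $A$ in Case 1 and over $C$ in Case 2.

Put $r'=e(\mathfrak x;T)\ge1$ and **suppose $r'<r$**. We want a contradiction with (1). The plan is to find a monic polynomial $f$ of degree $r'$ over $A$ with $f(z)$ zero, or very small, on $T$. Since $\chi(z)$ is small on $T$ by (2), the resultant would be small.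

## 10. Case 1: components over the same base

**Step 1. The polynomial $f$.** Since $T$ is a domain finite over $A$ and $\dim T=d=\dim A$, the map $A\to T$ is injective, and as in Section 7, $r'=e(\mathfrak m_A;T)=[\operatorname{Frac}T:K]$. Let $f$ be the characteristic polynomial of multiplication by $z$ on $\operatorname{Frac}T$ over $K$. It is monic of degree $r'$. It lies in $A[Z]$, since $z$ is integral over the normal ring $A$. By Cayley–Hamilton, $f(z)=0$ in $T$.

**Step 2. The resultant is small in $T$.** Write $\alpha=\operatorname{Res}(\chi,f)=U\chi+Vf$ with $U,V\in A[Z]$. Evaluated at $z$ in $T$ this says $\alpha=U(z)\chi(z)$. Now $\chi(z)\in R$ maps to $0$ in $D$, so $\chi(z)\in I$, and (2) gives $\alpha\in\mathfrak x^MT=\mathfrak m_A^MT$.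

**Step 3. The resultant is small in $A$.** The order function $\operatorname{ord}_A$ is a valuation because $A$ is regular. Extend it to a valuation $w$ of the finite extension $\operatorname{Frac}T$ of $K$. Then $w\ge0$ on $T$, which is integral over $A$, and $w\ge1$ on $\mathfrak m_A$. So $\alpha\in\mathfrak m_A^MT$ gives $\operatorname{ord}_A(\alpha)=w(\alpha)\ge M$, that is, $\alpha\in\mathfrak m_A^M$. This contradicts (1), and Case 1 is finished.

## 11. Case 2: components of another characteristic

**Step 1 of Section 10 breaks.** Suppose $p\in I$. Then $D$ is an algebra over $A=k[\![X]\!]$, but $p$ need not be $0$ in $T$. For example, let $R=\mathbb Z_p[\![x,y]\!]/(y^2-x^3)$, $a=p$ and $\delta=-x^n$. Then $D=\mathbb F_p[\![x,y]\!]/(y^2-x^3)$, while in $T=R/(p-x^n)$ we have $p=x^n$. With $\pi$ the class of $x$, $T=\mathbb Z_p[\pi][y]/(y^2-\pi^3)$ with $\pi^n=p$; it is a domain because $\pi^3$ has odd valuation in the discrete valuation ring $\mathbb Z_p[\pi]$. It has characteristic $0$, so there is no map $A\to T$.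

**A characteristic polynomial over the image of $C$ is not enough.** $T$ is finite over $C=W[\![X_1,\dots,X_d]\!]$, but the image of $C$ in $T$ need not be normal. Let $p$ be odd, $R=W[\![Y]\!]$, $I=(p)$, $x=Y^2$, so that $D=k[\![Y]\!]$ is of rank $r=2$ over $A=k[\![X]\!]$. Take $z=Y$, $\chi=Z^2-X$. Perturb to $T=W[\![Y]\!]/(p-Y^{2M+1})$, where $p=x^MY\in x^MT$. The image of $C=W[\![X]\!]$ in $T$ is $C/(p^2-X^{2M+1})$. It does not contain $Y=p/x^M$: otherwise $p\in(X,p^2)$ in $W[\![X]\!]$. Yet $Y$ lies in its fraction field. So over that fraction field the characteristic polynomial of $z$ on $\operatorname{Frac}T$ is $Z-Y$, of degree $1$ and not of degree $e(x;T)=2$, with a coefficient outside the image of $C$. It cannot be compared with polynomials over $A$.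

**What does survive.** By (2), $p\in\mathfrak x^MT$. So $T/\mathfrak x^MT$ is an algebra over $A/\mathfrak m_A^M$. This is enough precision, because (1) concerns $A/\mathfrak m_A^M$ only. In the last example $T/x^MT$ is free over $k[X]/(X^M)$ on $1,Y$, and the characteristic polynomial of $z=Y$ is $Z^2-X$, as desired.

More generally, suppose $T$ is Cohen–Macaulay. Lift a $k$-basis of $T/\mathfrak xT$, which has $r'$ elements by (F2). By Nakayama the lifts generate $T/\mathfrak x^MT$ over $A/\mathfrak m_A^M$. Both $(A/\mathfrak m_A^M)^{r'}$ and $T/\mathfrak x^MT$ have length $r'\binom{d+M-1}{d}$, since $\mathfrak x^j T/\mathfrak x^{j+1}T$ is free over $T/\mathfrak xT$ on the monomials of degree $j$. So $T/\mathfrak x^MT$ is free of rank $r'$, and $z$ has a characteristic polynomial of degree $r'$ over $A/\mathfrak m_A^M$.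

**Where this stops.** $T=R/P$ is one component of a perturbed ring, and nothing forces it to be Cohen–Macaulay. For a domain $T$ that is not, the length $\ell(T/\mathfrak xT)$ can exceed $e(\mathfrak x;T)$. Take $T=k[\![s^4,s^3t,st^3,t^4]\!]$ with $\mathfrak x=(s^4,t^4)$. The exponents of monomials in $\operatorname{Frac}T$ form the lattice $\{(i,j):4\mid i+j\}$, which contains $4\mathbb Z\times4\mathbb Z$ with index $4$, so the rank over $k[\![s^4,t^4]\!]$, and hence the multiplicity, is $4$. But $T/\mathfrak xT$ has the basis $1,\ s^3t,\ st^3,\ s^6t^2,\ s^2t^6$: for instance $s^6t^2\notin\mathfrak xT$ because $s^2t^2\notin T$, while $s^3t\cdot st^3=s^4t^4$ and $(s^3t)^3=s^8\cdot st^3$ lie in $\mathfrak xT$. So $5$ generators are needed, and a characteristic polynomial obtained from generators has degree $5$ instead of $4$. The argument needs exactly the degree $r'$, because only $r'<r$ is assumed.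

**The way out.** The ring $T/\mathfrak x^MT$ has wrong torsion. We replace the filtration by the powers $\mathfrak x^jT$ with a filtration $J_j$ of the normalization whose associated graded ring is torsion-free over $k[X_1,\dots,X_d]$. Torsion-free modules are free generically and in codimension one. A characteristic polynomial can be computed generically, its denominators removed in codimension one, and homogeneity puts its coefficients into $A/\mathfrak m_A^M$. The filtration comes from a normal ring, where principal ideals have only height-one associated primes.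

## 12. The normalized extended Rees algebra

We are in Case 2, with $T$, $r'$ and $M$ as in Section 9. By (2), $p\in\mathfrak x^MT$. The residue field of $T$ is $k$, and $W\to T$ induces the identity on residue fields.

**(F5)** If $B\subset B'$ are $\mathbb Z$-graded rings, the integral closure $\bar B$ of $B$ in $B'$ is graded. Indeed, let $b=\sum b_j\in\bar B$. Apply the homomorphism $B'\to B'[s,s^{-1}]$, $\sum b'_j\mapsto\sum b'_js^j$, which maps $B$ into $B[s,s^{-1}]$, to an integral equation for $b$. So $\sum b_js^j$ is integral over $B[s,s^{-1}]$, whose integral closure in $B'[s,s^{-1}]$ is $\bar B[s,s^{-1}]$. Hence every $b_j\in\bar B$.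

**(F6)** If $L$ is a finite graded module of rank $\rho$ over $k[X_1,\dots,X_d]$, $d\ge1$, $\deg X_i=1$, then $\dim_kL_j=\rho\frac{j^{d-1}}{(d-1)!}+o(j^{d-1})$. Indeed, a maximal independent set of homogeneous elements spans a graded free submodule of rank $\rho$, for which the formula holds. The cokernel is torsion, so it has dimension $<d$ and a Hilbert polynomial of degree $<d-1$.

**Step 1. Definition.** Let $\widetilde T$ be the normalization of $T$, let $t$ be a variable, $u=t^{-1}$, and let
$$\mathcal E=T[u,x_1t,\dots,x_dt]\subset T[t,t^{-1}]$$
be the extended Rees algebra. Its degree-$j$ part is $\mathfrak x^jT\,t^j$ for $j\ge0$ and $T\,t^j$ for $j\le0$. Let $\mathcal B$ be the integral closure of $\mathcal E$ in its fraction field $\operatorname{Frac}(T)(t)$. The complete local domain $T$ is Nagata, so $\widetilde T$ is finite over $T$ and $\mathcal B$ is a finite $\mathcal E$-module. The ring $\widetilde T[t,t^{-1}]$ is normal and contains $\mathcal E$, so $\mathcal B$ is the integral closure of $\mathcal E$ in $\widetilde T[t,t^{-1}]$. By (F5) it is graded: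
$$\mathcal B=\bigoplus_{j\in\mathbb Z}J_jt^j,\qquad J_j\subset\widetilde T.$$
Multiplication by $u$ gives $J_{j+1}\subset J_j$. We have $J_0=\widetilde T$, since $\widetilde T$ is integral over $T\subset\mathcal E$. So $J_j=\widetilde T$ for $j\le0$, each $J_j$ is an ideal of $\widetilde T$, and $\mathfrak x^jT\subset J_j$ for $j\ge0$.

In the example $T=W[\![Y]\!]/(p-Y^{2M+1})$, $x=Y^2$ of Section 11, $T$ is a discrete valuation ring with uniformizer $Y$. Here $J_j=Y^{2j}T$ for $j\ge0$, and $\mathcal B=\mathcal E=T[u,Y^2t]$.

**Step 2. $u$ is not a unit in $\mathcal B$.** Otherwise $t\in\mathcal B$ and $t^n+e_1t^{n-1}+\dots+e_n=0$ with $e_i\in\mathcal E$, $n\ge1$. The degree-$i$ component of $e_i$ lies in $\mathfrak x^iT\,t^i$. The degree-$n$ part of the equation gives $1\in\mathfrak xT$, which is absurd.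

**Step 3. The quotients, and the action of $A/\mathfrak m_A^M$.** Put
$$\mathcal N=\mathcal B/u^M\mathcal B,\qquad \overline{\mathcal B}=\mathcal B/u\mathcal B=\bigoplus_{j\ge0}J_j/J_{j+1}.$$
For $b\in\mathfrak x^MT$ we have $b=u^M(bt^M)\in u^M\mathcal B$. In particular $p\in u^M\mathcal B$, so $\mathcal N$ and $\overline{\mathcal B}$ are algebras over $k=W/pW$ via $W\to T$. Let
$$\Lambda=k[X_1,\dots,X_d][u]/(u^M),\quad \deg X_i=1,\ \deg u=-1,\qquad \varphi:\Lambda\to\mathcal N,\quad X_i\mapsto x_it,\ u\mapsto u.$$
The degree-$0$ part is $\Lambda_0=\bigoplus_{i<M}k[X]_iu^i$, where $k[X]_i$ denotes the forms of degree $i$. It is identified with $A/\mathfrak m_A^M$ by sending the variable $X_i$ of $A$ to $uX_i$, so that a form $q$ of degree $i$ goes to $qu^i$.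

The composite $C\to T\to\mathcal N$ kills $p$. It kills $(X_1,\dots,X_d)^M$, because $x^\mu=u^M(xt)^\mu$ for $|\mu|=M$. So it factors through $C/(p,(X_1,\dots,X_d)^M)=A/\mathfrak m_A^M$. It sends $X_i$ to $x_i=u\cdot x_it=\varphi(uX_i)$. Hence
$$C\to\mathcal N\ \text{ is the composite }\ C\to A/\mathfrak m_A^M=\Lambda_0\xrightarrow{\ \varphi\ }\mathcal N. \tag{3}$$

**Step 4. Finiteness.** $T$ is finite over $C$, so $\mathcal E$ is finite over the image of $C[u,Y_1,\dots,Y_d]$, $Y_i\mapsto x_it$, and hence so is $\mathcal B$. By (3) the image of $C[u,Y_1,\dots,Y_d]$ in $\mathcal N$ is $\varphi(\Lambda)$. So $\mathcal N$ is finite over $\Lambda$, and $\overline{\mathcal B}$ is finite over $\Lambda/u\Lambda=k[X]$, where $k[X]=k[X_1,\dots,X_d]$.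

**Step 5. Torsion-freeness.** This is what normality was introduced for:
$$\overline{\mathcal B}\ \text{ is a nonzero torsion-free } k[X]\text{-module.} \tag{4}$$
It is nonzero by Step 2. Let $\mathfrak Q$ be an associated prime of the $\mathcal B$-module $\mathcal B/u\mathcal B$. Since $\mathcal B$ is a normal noetherian domain, $\operatorname{ht}\mathfrak Q=1$. As $x_i=u\cdot x_it\in\mathfrak Q$ and $\mathfrak xT$ is $\mathfrak m_T$-primary, $\mathfrak Q\cap T=\mathfrak m_T$. The ring $T$ is universally catenary, and $\mathcal B\supset T$ is a domain finitely generated over $T$ with $\operatorname{trdeg}_T\mathcal B=1$. The dimension formula says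
$$\operatorname{ht}\mathfrak Q+\operatorname{trdeg}_k\kappa(\mathfrak Q)=\operatorname{ht}\mathfrak m_T+\operatorname{trdeg}_T\mathcal B,$$
that is, $1+\operatorname{trdeg}_k\kappa(\mathfrak Q)=d+1$, so $\operatorname{trdeg}_k\kappa(\mathfrak Q)=d$. Now $\mathcal B/\mathfrak Q$ is finite over the image of $k[X_1,\dots,X_d]$, so that image has transcendence degree $d$ over $k$, and $k[X]\to\mathcal B/\mathfrak Q$ is injective. So no nonzero element of $k[X]$ maps into an associated prime of $\overline{\mathcal B}$. Since the union of these primes contains all zero divisors on $\overline{\mathcal B}$, (4) follows.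

**Step 6. The rank is the multiplicity.** We show
$$\operatorname{rank}_{k[X]}\overline{\mathcal B}=r'. \tag{5}$$
Let $\rho$ be this rank and $j\ge 0$. The $T$-module $J_j/J_{j+1}$ is finitely generated, since $J_j\subset\widetilde T$. It is killed by $\mathfrak x$, since $x_it\cdot J_jt^j\subset J_{j+1}t^{j+1}$. So it has finite length, and $\ell_T(J_j/J_{j+1})=\dim_kJ_j/J_{j+1}$, because the residue fields of $W$ and $T$ agree. By (F6) this is $\rho j^{d-1}/(d-1)!+o(j^{d-1})$. Summing over $0\le j<n$,
$$\ell_T(\widetilde T/J_n)=\rho\,\frac{n^d}{d!}+o(n^d).$$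
Next compare $J_n$ with $\mathfrak x^n\widetilde T$. Let $\mathcal B$ be generated over $\mathcal E$ by homogeneous elements $g_it^{n_i}$, $g_i\in\widetilde T$, finitely many, and put $c'=\max(0,\max_in_i)$. For $n\ge c'$ we have $n-n_i\ge n-c'\ge0$ and
$$\mathfrak x^n\widetilde T\ \subset\ J_n=\sum_i\bigl(\mathcal E_{n-n_i}t^{-(n-n_i)}\bigr)g_i=\sum_i\mathfrak x^{n-n_i}T\,g_i\ \subset\ \mathfrak x^{n-c'}\widetilde T.$$
So $\ell_T(\widetilde T/J_n)$ lies between $\ell_T(\widetilde T/\mathfrak x^{n-c'}\widetilde T)$ and $\ell_T(\widetilde T/\mathfrak x^n\widetilde T)$, both of which are $e(\mathfrak x;\widetilde T)\,n^d/d!+o(n^d)$. Therefore $\rho=e(\mathfrak x;\widetilde T)=\operatorname{rank}_T(\widetilde T)\,e(\mathfrak x;T)=r'$ by (F1), as $\operatorname{rank}_T\widetilde T=1$.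

**Step 7. From $\overline{\mathcal B}$ to $\mathcal N$.** Since $u$ is a nonzerodivisor on $\mathcal B$, multiplication by $u^i$ gives isomorphisms of $k[X]$-modules $\overline{\mathcal B}\cong u^i\mathcal N/u^{i+1}\mathcal N$ for $0\le i<M$. Consequently
$$\mathcal N\ \text{ is torsion-free over } k[X],\ \text{ and } \varphi \text{ is injective.} \tag{6}$$
The first claim holds because $\mathcal N$ is an iterated extension of torsion-free modules. For the second, let $0\ne\lambda\in\Lambda$ and write $\lambda=u^i\lambda'$ with $0\le i<M$ and $\lambda'$ nonzero modulo $u$. The image of $\lambda$ in $u^i\mathcal N/u^{i+1}\mathcal N\cong\overline{\mathcal B}$ is $(\lambda'\bmod u)\cdot1$, which is nonzero by (4).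

## 13. A characteristic polynomial of degree $r'$ over $A/\mathfrak m_A^M$

The element $z\in R$ acts on $\mathcal N$ through $R\to T\to\mathcal N$; its image is homogeneous of degree $0$. We show:

**Lemma 5.** There is a monic $\bar f\in\Lambda_0[Z]$ of degree $r'$ with $\bar f(z)=0$ in $\mathcal N$.

In the example of Section 11, $z=Y$ satisfies $Y^2=u\cdot xt$ in $\mathcal N$, so $\bar f=Z^2-uX$, which corresponds to $Z^2-X$ over $A/\mathfrak m_A^M$.

**Step 1. Freeness of $\mathcal N_S$ from freeness of $\overline{\mathcal B}_S$.** Let $S\subset k[X]\setminus\{0\}$ be a multiplicative set such that $\overline{\mathcal B}_S$ is free over $k[X]_S$; its rank is $r'$ by (5). Lift a basis to $\mathcal N_S$. The resulting map $\Lambda_S^{r'}\to\mathcal N_S$ respects the $u$-adic filtrations, which are finite. On the $i$-th graded piece, $0\le i<M$, it is the isomorphism $k[X]_S^{r'}\to\overline{\mathcal B}_S\cong u^i\mathcal N_S/u^{i+1}\mathcal N_S$. So it is an isomorphism, and $\mathcal N_S$ is free of rank $r'$ over $\Lambda_S$. Multiplication by $z$ is $\Lambda_S$-linear and has a characteristic polynomial in $\Lambda_S[Z]$,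 monic of degree $r'$ and compatible with further localization. All the rings $\Lambda_S=k[X]_S[u]/(u^M)$ lie in $k(X)[u]/(u^M)$. So all these polynomials are one and the same polynomial, seen over different rings.

**Step 2. Existence.** Take $S=k[X]\setminus\{0\}$. Over the field $k(X)$ every module is free, and we get a monic $\bar f$ of degree $r'$ with coefficients in $k(X)[u]/(u^M)$.

**Step 3. No denominators.** Take $S=k[X]\setminus\pi$ with $\pi$ a height-one prime. Then $\overline{\mathcal B}_S$ is finite and torsion-free over the discrete valuation ring $k[X]_\pi$ by (4), hence free. So the coefficients of $\bar f$ lie in $k[X]_\pi[u]/(u^M)$ for every $\pi$. Since $\bigcap_\pi k[X]_\pi=k[X]$, they lie in $\Lambda$.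

**Step 4. Degree zero.** Take $S$ to be the nonzero homogeneous elements of $k[X]$. In the graded ring $k[X]_S$ every nonzero homogeneous element is invertible. So a minimal homogeneous generating set of a finitely generated graded module is a basis: a nontrivial relation has a nontrivial homogeneous component, in which some coefficient is homogeneous and invertible, and the corresponding generator would be superfluous. Hence $\overline{\mathcal B}_S$ has a homogeneous basis. Lift it to homogeneous elements $e_1,\dots,e_{r'}$ of $\mathcal N_S$; by Step 1 they are a basis over $\Lambda_S$. Write $ze_j=\sum_ic_{ij}e_i$. As $z$ has degree $0$, $c_{ij}$ is homogeneous of degree $\deg e_j-\deg e_i$. The coefficients of the characteristic polynomial are, up to sign, sums of principal minors of $(c_{ij})$. Each term of such a minor is $\pm\prod_jc_{\tau(j)j}$ for a permutation $\tau$ of an index set, and has degree $\sum_j(\deg e_j-\deg e_{\tau(j)})=0$. So all coefficients of $\bar f$ are homogeneous of degree $0$. Together with Step 3 they lie in $\Lambda\cap(\Lambda_S)_0=\Lambda_0$.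

**Step 5. Vanishing.** By Cayley–Hamilton, $\bar f(z)$ acts as zero on $\mathcal N_{k[X]\setminus\{0\}}$, so $\bar f(z)=\bar f(z)\cdot1=0$ there. By (6) the map $\mathcal N\to\mathcal N_{k[X]\setminus\{0\}}$ is injective, so $\bar f(z)=0$ in $\mathcal N$. $\blacksquare$

## 14. The contradiction in Case 2

**Step 1. Lift both polynomials to $C$.** We must evaluate at $z$ in $T$, and only $C$ maps to $T$. Let $f\in C[Z]$ be a monic lift, of degree $r'$, of $\bar f\in\Lambda_0[Z]=(A/\mathfrak m_A^M)[Z]$, and let $g\in C[Z]$ be a monic lift of $\chi\in A[Z]$, of degree $r$.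

**Step 2. Both vanish at $z$ in $\mathcal N$.** By (3), the image of $f(z)$ in $\mathcal N$ is $\bar f(z)=0$ (Lemma 5). The image of $g(z)\in R$ in $D$ is $\chi(z)=0$, so $g(z)\in I$. By (2), the image of $g(z)$ in $T$ lies in $\mathfrak x^MT\subset u^M\mathcal B$, so $g(z)\mapsto0$ in $\mathcal N$.

**Step 3. The resultant is in $\mathfrak m_A^M$.** By (F4), $\alpha=\operatorname{Res}(g,f)=Ug+Vf$ with $U,V\in C[Z]$. Evaluating at $z$ shows that $\alpha\in C$ maps to $0$ in $\mathcal N$. By (3) this map is $C\to A/\mathfrak m_A^M=\Lambda_0\xrightarrow{\varphi}\mathcal N$, and $\varphi$ is injective by (6). So the image $\bar\alpha\in A$ of $\alpha$ lies in $\mathfrak m_A^M$. Since resultants of monic polynomials commute with base change,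
$$\bar\alpha=\operatorname{Res}(\chi,\ f\bmod p),$$
where $f\bmod p\in A[Z]$ is monic of degree $r'$ and $1\le r'<r$. This contradicts (1).

So $r'\ge r$ in Case 2 as well. This proves (b) and the Key Proposition, and with Section 6 it completes the proofs of Theorems 1, 2 and 3. $\blacksquare$
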